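# Short molecules in the slices around a $\Delta$-point of a Lipschitz-free space

## 1. When the $\Delta$-point is a single molecule

We study a geometric property of unit vectors in Lipschitz-free spaces. We begin with the case where the vector is the simplest available, a single molecule, for which there is a short argument. First the vocabulary.

Let $M$ be a metric space with metric $d$ and a distinguished point $0$. Then $\mathrm{Lip}_0(M)$ is the Banach space of Lipschitz functions $f\colon M\to\mathbb R$ with $f(0)=0$, normed by the best Lipschitz constant $\|f\|=\sup\{|f(x)-f(y)|/d(x,y)\colon x\ne y\}$. Each $x\in M$ gives a functional $\delta_x(f)=f(x)$, and the Lipschitz-free space $\mathcal F(M)$ is the norm-closed linear span of $\{\delta_x\colon x\in M\}$ in $\mathrm{Lip}_0(M)^*$. We write $X=\mathcal F(M)$ and $B^*=B_{\mathrm{Lip}_0(M)}$, the set of 1-Lipschitz functions vanishing at $0$. We use the standard fact $X^*=\mathrm{Lip}_0(M)$, where $f$ acts by $f(\delta_x)=f(x)$. No completeness, separability or boundedness of $M$ is assumed. If $M$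 is a single point, then $S_X=\emptyset$ and every statement below is vacuous.

**Definition (molecule).** For $x\ne y$ in $M$ put $m_{xy}=\dfrac{\delta_x-\delta_y}{d(x,y)}\in S_X$. So $f(m_{xy})$ is the slope of $f$ from $y$ to $x$.

We use that $\overline{\mathrm{conv}}\{m_{xy}\}=B_X$. We call $m_{xy}$ *short* or *long* according to the size of $d(x,y)$.

**Definition (slice, $\Delta$-point).** A slice of $B_X$ is a set $S(g,\alpha)=\{x\in B_X\colon g(x)>1-\alpha\}$ with $g\in S_{X^*}$, $\alpha>0$. A slice of $S_X$ is $S(g,\alpha)\cap S_X$. A vector $\mu\in S_X$ is a *$\Delta$-point* if for every slice $S$ of $B_X$ with $\mu\in S$ and every $\varepsilon>0$ there is $y\in S$ with $\|\mu-y\|\ge 2-\varepsilon$.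

**Example A.** Let $M=\{0,x_1,x_2,\dots\}$ with $d(x_i,0)=1$ and $d(x_i,x_j)=2$ for $i\ne j$. A function with $f(0)=0$ is 1-Lipschitz exactly when $|f(x_i)|\le1$ for all $i$. So $\mathrm{Lip}_0(M)=\ell_\infty$ and $\mathcal F(M)=\ell_1$ with $m_{x_i0}=e_i$. The vector $e_1$ is not a $\Delta$-point: if $y\in B_{\ell_1}$ and $y_1>\frac12$, then $\|e_1-y\|\le (1-y_1)+(1-y_1)<1$.

**Example B.** Let $M=[0,1]$ and $\mu=m_{10}$. If $\mu\in S(g,\alpha)$, then $g(1)-g(0)>1-\alpha$. Cut $[0,1]$ into $n$ equal intervals. On one of them, say $[b,a]$, the slope of $g$ exceeds $1-\alpha$, so $m_{ab}\in S(g,\alpha)$. Let $h\in B^*$ have slope $-1$ on $[b,a]$ and slope $1$ elsewhere. Then $h(\mu)=1-\frac2n$ and $h(m_{ab})=-1$, so $\|\mu-m_{ab}\|\ge2-\frac2n$. Hence $m_{10}$ is a $\Delta$-point, and the witnesses we found are *short* molecules.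

Must witnesses of this kind always exist? Precisely, if $\mu\in S_X$ is a $\Delta$-point, must every slice of $S_X$ containing $\mu$ contain molecules $m_{uv}$ with $d(u,v)$ arbitrarily small? The question comes from Triinu Veeorg, "Characterizations of Daugavet- and delta-points in Lipschitz-free spaces", arXiv:2111.14393 (2021). It is posed with two known results:

* (i) If for every $\varepsilon>0$ every slice of $S_X$ containing $\mu$ contains a molecule $m_{uv}$ with $d(u,v)<\varepsilon$, then $\mu$ is a $\Delta$-point.
* (ii) If $\mu\in S_X$ is a finite convex combination of molecules, then the converse of (i) also holds.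

We prove (i) in Section 6. We now prove a part of (ii), the case of one molecule, by a method chosen to show what the general case needs. Two lemmas come first. They hold for every $\mu$ and will be used throughout.

**Lemma 1.** Let $\mu\in S_X$ and let $A$ be a set of molecules. Every slice of $S_X$ containing $\mu$ meets $A$ if and only if $\mu\in\overline{\mathrm{conv}}\,A$.

*Proof.* Suppose $\mu\in\overline{\mathrm{conv}}\,A$ and the slice given by $g,\alpha$ misses $A$. Then $g\le1-\alpha$ on $A$, hence on $\overline{\mathrm{conv}}\,A$, so $g(\mu)\le1-\alpha$ and $\mu$ is not in the slice. Conversely, let $\mu\notin\overline{\mathrm{conv}}\,A$. By Hahn–Banach there are $g\in S_{X^*}$ and $a\in\mathbb R$ with $g(\mu)>a$ and $g\le a$ on $A$ (if $A=\emptyset$, take any $g\in S_{X^*}$ and any $a<g(\mu)$). Since $a<g(\mu)\le1$, we have $1-a>0$, and the slice $\{x\in S_X\colon g(x)>a\}$ contains $\mu$ and misses $A$. $\square$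

So the question asks whether $\mu\in\overline{\mathrm{conv}}\{m_{uv}\colon 0<d(u,v)<\rho\}$ for every $\rho>0$. The next lemma extracts from the $\Delta$-property the same statement with "short" replaced by "far from $\mu$".

**Lemma 2.** Let $\mu$ be a $\Delta$-point, $\varepsilon>0$ and $V_\varepsilon=\{m_{uv}\colon\|\mu-m_{uv}\|\ge2-\varepsilon\}$. Then $\mu\in\overline{\mathrm{conv}}\,V_\varepsilon$.

*Proof.* By Lemma 1 it suffices to find an element of $V_\varepsilon$ in a given slice of $S_X$ containing $\mu$. Let the slice be $\{x\in S_X\colon g(x)>a\}$, with $g\in S_{X^*}$ and $a<g(\mu)\le1$. Pick $a_1$ with $a<a_1<g(\mu)$, and pick $\eta>0$ with $\sqrt{2\eta}\,(1-a)<a_1-a$ and $\eta+\sqrt{2\eta}\le\varepsilon$.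

Since $\mu\in S(g,1-a_1)$, the $\Delta$-property gives $y\in B_X$ with $g(y)>a_1$ and $\|\mu-y\|\ge2-\eta$. Choose $h\in B^*$ with $h(\mu)-h(y)\ge2-\eta$. As $h(\mu)\le1$ and $h(y)\ge-1$, we get $h(y)\le-1+\eta$ and $h(\mu)\ge1-\eta$. Because $B_X$ is the closed convex hull of the molecules, we can approximate $y$ by a finite convex combination $z=\sum_ks_km_k$ of molecules with $g(z)>a_1$ and $h(z)\le-1+2\eta$.

Let $p$ be the total weight $s_k$ of those $k$ with $h(m_k)>-1+\sqrt{2\eta}$. The terms of $\sum_ks_k(h(m_k)+1)=h(z)+1\le2\eta$ are nonnegative, so $p\sqrt{2\eta}\le2\eta$, that is, $p\le\sqrt{2\eta}$. If every $k$ with $h(m_k)\le-1+\sqrt{2\eta}$ had $g(m_k)\le a$, then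
$$a_1<g(z)\le(1-p)a+p=a+p(1-a)\le a+\sqrt{2\eta}\,(1-a)<a_1 ,$$
a contradiction. So some $m_k$ satisfies $g(m_k)>a$ and $h(m_k)\le-1+\sqrt{2\eta}$. It lies in the slice, and $\|\mu-m_k\|\ge h(\mu)-h(m_k)\ge2-\eta-\sqrt{2\eta}\ge2-\varepsilon$. $\square$

We also record a computation. Let $\nu=\sum_jt_jm_{u_jv_j}$ be a finite convex combination, let $T<1$ be the total weight of the terms with $d(u_j,v_j)\ge\rho$, and let $\nu'=(1-T)^{-1}\sum_{d(u_j,v_j)<\rho}t_jm_{u_jv_j}$. Then $\nu'$ is a convex combination of molecules shorter than $\rho$. Moreover $\nu-\nu'$ is the sum of the discarded terms minus $\frac{T}{1-T}$ times the sum of the kept terms, which has norm at most $T+\frac{T}{1-T}(1-T)$. Thus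
$$\|\nu-\nu'\|\le2T.\tag{1}$$

**Proposition 3.** If $\mu=m_{xy}$ is a $\Delta$-point, then for every $\rho>0$ every slice of $S_X$ containing $\mu$ contains a molecule $m_{uv}$ with $d(u,v)<\rho$.

*Proof.* Put $D=d(x,y)$, $\varepsilon=\min(1,\rho/(2D))$, and let $A$ be the set of pairs $(u,v)$ with $d(u,v)\ge\rho$ and $m_{uv}\in V_\varepsilon$.

**A step in $A$ is a detour.** This step shows that a path from $x$ to $y$ using a step in $A$ is definitely too long. Let $(u,v)\in A$ and choose $h\in B^*$ with $h(m_{xy})-h(m_{uv})\ge2-\varepsilon$. Then $h(m_{xy})\ge1-\varepsilon$ and $h(m_{uv})\le-1+\varepsilon$. Hence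
$$(1-\varepsilon)D\le h(x)-h(y)\le d(x,u)+\big(h(u)-h(v)\big)+d(v,y)\le d(x,u)-(1-\varepsilon)d(u,v)+d(v,y),$$
so $d(x,u)+d(u,v)+d(v,y)\ge D-\varepsilon D+(2-\varepsilon)d(u,v)\ge D-\frac\rho2+\rho=D+\frac\rho2$.

**One function for all of $A$.** We build $f$ that norms $\mu$ and is uniformly wasteful on all pairs in $A$. Let $c=\rho/(2D+\rho)$. Give a step from $p$ to $q$ the cost $\ell(p,q)=(1-c)d(p,q)$ if $(p,q)\in A$, and $\ell(p,q)=d(p,q)$ otherwise. Let $f(z)$ be the infimum of the total costs of all finite chains from $z$ to $y$. Then $0\le f(z)\le d(z,y)$, $f(y)=0$, and $f(p)\le\ell(p,q)+f(q)$ for all $p,q$. So $f$ is 1-Lipschitz, and $f(u)-f(v)\le(1-c)d(u,v)$ for $(u,v)\in A$. Consider a chain from $x$ to $y$. If it has no step in $A$, its cost is its length, at least $D$. If it has a step in $A$, its length is at least $D+\frac\rho2$ by the previous step, and its cost is at least $(1-c)(D+\frac\rho2)=\frac{2D}{2D+\rho}\cdot\frac{2D+\rho}{2}=D$. So $f(x)-f(y)=D$. For $g=f-f(0)\in B^*$ we have $g(\mu)=1$ and $g(m_{uv})\le1-c$ for $(u,v)\in A$.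

**Discarding the long terms.** We show that almost no weight sits on long molecules. Let $\eta\in(0,c)$. By Lemma 2 there is a finite convex combination $\nu=\sum t_jm_j$ of elements of $V_\varepsilon$ with $\|\mu-\nu\|\le\eta$. If $T$ is the weight of the terms of length at least $\rho$, then $cT\le\sum t_j(1-g(m_j))=1-g(\nu)\le\eta$, so $T\le\eta/c<1$. By (1), $\mu$ is within $\eta+2\eta/c$ of a convex combination of molecules shorter than $\rho$. Let $\eta\to0$ and apply Lemma 1. $\square$

## 2. What changes for a general $\mu$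

The proof produced one function $g$ that norms $\mu$ and loses a fixed amount $c$ on every long far molecule at once. Its construction rested on the implication: if $h(\mu)\ge1-\varepsilon$, then $h(x)-h(y)\ge(1-\varepsilon)D$. Suppose instead that $\mu=\sum_ks_km_{x_ky_k}$ with $s_k>0$ and $\sum s_k=1$. From $h(\mu)\ge1-\varepsilon$ we only get $h(m_{x_ky_k})\ge1-\varepsilon/s_k$. This says nothing when $s_k\le\varepsilon/2$, and in an infinite sum this happens for all but finitely many $k$. Nor can we replace $\mu$ by a finitely supported approximation and quote (ii), because nothing makes the approximation a $\Delta$-point.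

The following notion keeps only what the far molecules gave us.

**Definition (detached).** Let $\mu\in S_X$, $\varepsilon>0$, $\gamma\in(0,2]$. A molecule $m$ is *$(\varepsilon,\gamma)$-detached* from $\mu$ if there is $h\in B^*$ with $h(\mu)\ge1-\varepsilon$ and $h(m)\le1-\gamma$.

If $\varepsilon\le1$ and $m\in V_\varepsilon$, choose $h\in B^*$ with $h(\mu)-h(m)\ge2-\varepsilon$. Then $h(\mu)\ge1-\varepsilon$ and $h(m)\le-1+\varepsilon\le0$. So
$$\text{for }\varepsilon\le1,\text{ every element of }V_\varepsilon\text{ is }(\varepsilon,1)\text{-detached from }\mu.\tag{2}$$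
Lowering $\varepsilon$ makes detachedness more restrictive.

**Example C.** In $M=[0,1]$ with $\mu=m_{10}$, let $b<a$. A function $h\in B^*$ has slope $h'\in[-1,1]$ almost everywhere, and $1-h(\mu)=\int_0^1(1-h')$, while $(a-b)(1-h(m_{ab}))=\int_b^a(1-h')$. So if $m_{ab}$ is $(\varepsilon,\gamma)$-detached, then $\gamma(a-b)\le\varepsilon$. Conversely, if $\gamma(a-b)\le\varepsilon$, let $h'=1-\gamma$ on $[b,a]$ and $h'=1$ elsewhere. Thus the forward molecule $m_{ab}$ is detached exactly when $a-b\le\varepsilon/\gamma$. A backward molecule $m_{ba}$ is always detached: take $h(t)=t$.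

**Example D.** In Example A, let $\mu=\frac1n\sum_{i\le n}e_i$. For $i\le n$ let $h$ be $-1$ at $x_i$ and $1$ at every other $x_k$. Then $h\in B^*$, $h(\mu)=1-\frac2n$ and $h(e_i)=-1$. So every $e_i$ with $i\le n$ is $(\frac2n,2)$-detached from $\mu$, has length $1$, and $\mu$ is exactly the average of these molecules. Hence the level $\varepsilon$ at which long detached molecules lose their weight must depend on $\mu$.

Here is what is true. The answer to the question is yes.

**Theorem 4.** If $\mu\in S_X$ is a $\Delta$-point, then for every $\rho>0$ every slice of $S_X$ containing $\mu$ contains a molecule $m_{uv}$ with $d(u,v)<\rho$.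

**Theorem 5 (quantitative form).** Let $\mu\in S_X$, $\rho>0$, $\gamma\in(0,2]$, $\theta>0$. There is $\varepsilon>0$ such that for every finite convex combination $\nu=\sum_{j\in J}t_jm_{u_jv_j}$ of molecules with $\|\mu-\nu\|\le\varepsilon$,
$$\sum\{t_j\colon d(u_j,v_j)\ge\rho\text{ and }m_{u_jv_j}\text{ is }(\varepsilon,\gamma)\text{-detached from }\mu\}\le\theta .$$

In Theorem 5 the vector $\mu$ need not be a $\Delta$-point. If $\varepsilon$ works, so does every smaller positive value, because both the hypothesis on $\nu$ and detachedness become more restrictive. Example D, with $\nu=\mu$, shows that for $\rho=1$, $\gamma=2$, $\theta<1$ one needs $\varepsilon<2/n$, so $\varepsilon$ cannot be chosen independently of $\mu$.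

**Theorem 6 (characterization).** For $\mu\in S_X$ the following are equivalent:

* (a) $\mu$ is a $\Delta$-point;
* (b) every slice of $S_X$ containing $\mu$ contains molecules $m_{uv}$ with $d(u,v)$ arbitrarily small;
* (c) $\mu\in\overline{\mathrm{conv}}\{m_{uv}\colon0<d(u,v)<\rho\}$ for every $\rho>0$;
* (d) there is $\gamma\in(0,2]$ such that for every $\varepsilon>0$ every slice of $S_X$ containing $\mu$ contains a molecule that is $(\varepsilon,\gamma)$-detached from $\mu$;
* (e) for every $\eta>0$ there is a finite convex combination $\nu=\sum t_jm_{u_jv_j}$ with $\|\mu-\nu\|<\eta$, and $d(u_j,v_j)<\eta$, $\|\mu-m_{u_jv_j}\|>2-\eta$ for all $j$.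

## 3. From convex combinations to circulations

In Proposition 3 we thought of chains from $x$ to $y$. For general $\mu$, we read "$\nu$ is close to $\mu$" as a flow. Draw each term $t_jm_{u_jv_j}$ as an arrow $u_j\to v_j$, draw the terms of an approximation of $\mu$ as arrows in the opposite direction, and add a few arrows for the error. Everything cancels, so we get a circulation, and circulations split into cycles. This section makes that precise.

**Lemma 7.** (a) We have $\delta_0=0$, and the $\delta_x$, $x\ne0$, are linearly independent.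

(b) Every $\eta\in\mathrm{span}\{\delta_x\}$ can be written as a finite sum $\eta=\sum a_i(\delta_{x_i}-\delta_{y_i})$ with $a_i>0$, $x_i\ne y_i$ and $\sum a_id(x_i,y_i)=\|\eta\|$.

*Proof.* (a) Given distinct nonzero $x_1,\dots,x_n$ and an index $i$, let $r>0$ be the least distance from $x_i$ to $0$ and to the other $x_k$. The function $\max(0,r-d(\cdot,x_i))$ is Lipschitz, equals $r$ at $x_i$, and vanishes at $0$ and at the other $x_k$. Applying it to a vanishing combination of the $\delta_{x_k}$ shows that the coefficient of $\delta_{x_i}$ is zero.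

(b) If $\eta=0$, take the empty sum. Otherwise let $N$ be the finite support of $\eta$ together with $0$. By McShane's theorem, every 1-Lipschitz function on a subset of $M$ extends to a 1-Lipschitz function on $M$. So the supremum of $f(\eta)$ over 1-Lipschitz $f$ on $M$ with $f(0)=0$ equals the same supremum over such functions on $N$, that is, $\|\eta\|$ is the norm of $\eta$ in $\mathcal F(N)$. The ball $B_{\mathcal F(N)}$ is the closed convex hull of the molecules of $N$. There are finitely many of them, so their convex hull is compact, hence closed, and equals the ball. Thus $\eta/\|\eta\|=\sum s_km_{x_ky_k}$ is a finite convex combination of molecules of $N$ with $s_k>0$. Put $a_k=\|\eta\|s_k/d(x_k,y_k)$; then $\sum a_kd(x_k,y_k)=\|\eta\|$. $\square$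

**Lemma 8 (cycle decomposition).** Let a finite directed multigraph have edges $e$ from $s(e)$ to $t(e)\ne s(e)$ with masses $c_e>0$ satisfying $\sum_ec_e(1_{s(e)}-1_{t(e)})=0$. Then there are finitely many simple directed cycles $C$ and weights $w_C>0$ with $c_e=\sum_{C\ni e}w_C$ for all $e$.

*Proof.* We induct on the number of edges; with no edges there is nothing to do. The hypothesis says that at each vertex the outgoing mass equals the incoming mass. So a vertex with an incoming edge has an outgoing edge. Following edges forward we eventually repeat a vertex, and the stretch between the first repetition and the earlier visit to the same vertex is a simple directed cycle $C$. Let $w_C$ be the least mass of its edges, and subtract $w_C$ from the mass of each edge of $C$. The balance is preserved, and at least one edge reaches mass $0$ and is removed. Apply the induction hypothesis to the rest. $\square$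

**The circulation.** Fix $\mu\in S_X$. Let $\mu_1,\mu_2$ be finitely supported, and let $\nu=\sum_{j\in J}t_jm_{u_jv_j}$ with $t_j>0$, $\sum t_j=1$. Take finite representations
$$\mu_1=\sum_{i\in I_1}a_i(\delta_{x_i}-\delta_{y_i}),\quad \mu_2-\mu_1=\sum_{i\in I_2}a_i(\delta_{x_i}-\delta_{y_i}),\quad \nu-\mu_2=\sum_{i\in I_3}a_i(\delta_{x_i}-\delta_{y_i})$$
with $a_i>0$, $x_i\ne y_i$, where $I_1,I_2,I_3,J$ are disjoint index sets. Write $d_j=d(u_j,v_j)$, $\tau_j=t_j/d_j$, and $d_i=d(x_i,y_i)$. Since $\nu=\mu_1+(\mu_2-\mu_1)+(\nu-\mu_2)$,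
$$\sum_{j\in J}\tau_j(\delta_{u_j}-\delta_{v_j})+\sum_{i\in I_1\cup I_2\cup I_3}a_i(\delta_{y_i}-\delta_{x_i})=0.\tag{3}$$
Consider the multigraph with edges $u_j\to v_j$ of mass $\tau_j$ (the $J$-edges) and edges $y_i\to x_i$ of mass $a_i$ (the $I_1$-, $I_2$- and $I_3$-edges). For a vertex $z\ne0$, the coefficient of $\delta_z$ in (3) is outgoing minus incoming mass at $z$; it is zero by Lemma 7(a). The sum of outgoing minus incoming mass over all vertices is zero, so the graph is balanced at $0$ too. Lemma 8 decomposes it into simple cycles $C$ with weights $w_C>0$.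

**Example E.** Let $M=[0,1]$, $\mu=\mu_1=\mu_2=m_{10}$ and $\nu=\frac12m_{1,1/2}+\frac12m_{1/2,0}$, so $\nu=\mu$. The $J$-edges are $1\to\frac12$ and $\frac12\to0$ with mass $1$, and the $I_1$-edge is $0\to1$ with mass $1$. There is one cycle, with weight $1$. Deleting its $I_1$-edge leaves a walk from $1$ to $0$ through $\frac12$.

**Lengths and defects.** By a *piece* $s$ we mean a directed walk cut out of a cycle $C$; it carries the weight $w_s=w_C$. Walks that occur in different cycles count as different pieces. Empty pieces are ignored. For a piece $s$ and $g\in B^*$ put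
$$L(s)=\sum_{j\in s\cap J}d_j,\qquad E(s)=\sum_{i\in s\cap(I_2\cup I_3)}d_i,\qquad E_3(s)=\sum_{i\in s\cap I_3}d_i,$$
$$D_g(j)=d_j-\big(g(u_j)-g(v_j)\big)\ge0,\qquad D_g(s)=\sum_{j\in s\cap J}D_g(j).$$
The defect $D_g$ measures how much $g$ loses on the $J$-edges. Since $\tau_jD_g(j)=t_j(1-g(m_{u_jv_j}))$,
$$\sum_{j\in J}\tau_jD_g(j)=1-g(\nu).\tag{4}$$
Since the weights of the cycles through an edge $e$ add up to its mass, for any family $P$ of pieces that do not overlap within a cycle,
$$\sum_{s\in P}w_sD_g(s)\le1-g(\nu),\qquad \sum_{s\in P}w_sE(s)\le\sum_{i\in I_2\cup I_3}a_id_i,\qquad \sum_{s\in P}w_sE_3(s)\le\sum_{i\in I_3}a_id_i.\tag{5}$$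
Suppose $s$ goes from $p$ to $q$ and contains no $I_1$-edge. Summing the differences of $g$ along $s$, a $J$-edge contributes $d_j-D_g(j)$ and an edge $y_i\to x_i$ contributes $g(y_i)-g(x_i)\in[-d_i,d_i]$. Hence
$$L(s)-D_g(s)-E(s)\le g(p)-g(q)\le L(s)-D_g(s)+E(s).\tag{6}$$

**Comparing two walks with the same endpoints.** This replaces the detour estimate of Proposition 3. Let $\sigma,\sigma'$ be pieces without $I_1$-edges, both from $p$ to $q$, and let $f,h\in B^*$. Apply (6) to $h$ and to $f$ on both walks, and use $D_f(\sigma')\ge0$: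
$$L(\sigma')-D_h(\sigma')-E(\sigma')\le h(p)-h(q)\le L(\sigma)-D_h(\sigma)+E(\sigma),$$
$$L(\sigma)-D_f(\sigma)-E(\sigma)\le f(p)-f(q)\le L(\sigma')+E(\sigma').$$
Adding the outer inequalities, the lengths cancel and
$$D_h(\sigma')\ge D_h(\sigma)-D_f(\sigma)-2E(\sigma)-2E(\sigma').\tag{7}$$
So if $\sigma$ is almost optimal for $f$ and both walks contain few error edges, then any $h$ that loses much on $\sigma$ loses almost as much on *every* $\sigma'$ with the same endpoints. By (4), an $h$ that almost norms $\nu$ has little total defect to spend. Hence such walks have small total weight. With finitely many possible pairs of endpoints, finitely many functions $h$ suffice, although every long detached molecule came with its own $h$.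

## 4. One approximation, and the circular choice of constants

Try this with a single approximation, $\mu_2=\mu_1$ and $\|\mu-\mu_1\|\le\kappa$, so that $I_2=\emptyset$ and, by Lemma 7(b), the total $\sum_{I_3}a_id_i$ can be taken at most $\kappa+\varepsilon$. Let $Z$ consist of $0$ and the endpoints in the chosen representation of $\mu_1$. Deleting the $I_1$-edges leaves walks with endpoints in $Z$ (or whole cycles). The comparison (7) needs $D_f$ and $E$ small compared with $\gamma\rho$ on each walk. By Chebyshev's inequality, the walks violating this have total weight of order $(\kappa+\varepsilon)/(\gamma\rho)$. But the quantity to estimate is $\sum t_j$, and $t_j=\tau_jd_j$, so each walk is counted with its *length*. The loss is of order $R\kappa/(\gamma\rho)$, where $R$ bounds the lengths and is comparable to the diameter of $Z$. We need $R\kappa$ to be small, but $Z$, hence $R$, was chosen after $\kappa$.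

If $M$ is bounded, then $R$ can be fixed beforehand as $\max(1,\mathrm{diam}\,M)$, and one approximation is enough. If $M$ is unbounded, the circle is real. Let $M=\{0,x_1,x_2,\dots\}$ with $d(x_n,0)=4^n$ and $d(x_i,x_j)=4^i+4^j$ for $i\ne j$. Again $f$ with $f(0)=0$ is 1-Lipschitz exactly when $|f(x_n)|\le4^n$ for all $n$, so $\mathcal F(M)=\ell_1$ with $m_{x_n0}=e_n$. Take $\mu=\sum_n2^{-n}e_n$. A finitely supported $\mu_1$ with $\|\mu-\mu_1\|\le\kappa<2^{-n}$ must have $x_n$ in its support, so $\mathrm{diam}\,Z\ge4^n$. For $2^{-n-1}\le\kappa<2^{-n}$ this makes $\kappa\,\mathrm{diam}\,Z\ge2^{n-1}$, which is unbounded as $\kappa\to0$. So the estimate cannot be closed in this way.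

The way out is that the walks that are long compared with $R$ can be disposed of *without* the factor $R$: their length is controlled by their own defect and error. So a coarse approximation $\mu_1$ fixes $R$ and removes the long walks. Then a finer $\mu_2$, whose precision may depend on $R$, makes the remaining walks clean. Its support may be large and far away, but it only enters through the *number* $Q$ of possible endpoints. The last constant, $\varepsilon$, is chosen after $Q$.

## 5. Two cuts: proof of Theorem 5

**Constants.** We fix them in the order $\kappa,R,\kappa',Q,\varepsilon$, so that each depends only on earlier ones. We are given $\mu,\rho,\gamma,\theta$.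

* Put $\kappa=\theta/30$. Choose a finitely supported $\mu_1$ with $\|\mu-\mu_1\|\le\kappa$ and a finite representation $\mu_1=\sum_{i\in I_1}a_i(\delta_{x_i}-\delta_{y_i})$ with $a_i>0$, $x_i\ne y_i$. Let $Z_1$ be the set of these $x_i,y_i$ together with $0$, and let $R=\max(1,\mathrm{diam}\,Z_1)$.
* Put $\kappa'=\min\big(\kappa,\gamma\rho\theta/(144R)\big)$. Choose a finitely supported $\mu_2$ with $\|\mu-\mu_2\|\le\kappa'$. By Lemma 7(b), represent $\mu_2-\mu_1=\sum_{i\in I_2}a_i(\delta_{x_i}-\delta_{y_i})$ with $\sum_{I_2}a_id_i=\|\mu_2-\mu_1\|\le\kappa+\kappa'\le2\kappa$. Let $Z_2$ be $Z_1$ together with the $x_i,y_i$, $i\in I_2$, and let $Q=|Z_2|$.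
* Put $\varepsilon=\min\big(\kappa',\gamma\rho\theta/(24RQ^2)\big)$.

Let $\nu=\sum_{j\in J}t_jm_{u_jv_j}$ be a finite convex combination with $\|\mu-\nu\|\le\varepsilon$; we may assume $t_j>0$. By Lemma 7(b), represent $\nu-\mu_2$ over $I_3$ with $\sum_{I_3}a_id_i=\|\nu-\mu_2\|\le\varepsilon+\kappa'\le2\kappa'$. Form the circulation, its cycles $C$ and the notation of Section 3. Fix $f\in S_{X^*}$ with $f(\mu)=1$. By (4), $\sum_j\tau_jD_f(j)=1-f(\nu)=f(\mu-\nu)\le\varepsilon$.

Let $J^*$ be the set of $j\in J$ with $d_j\ge\rho$ and $m_{u_jv_j}$ $(\varepsilon,\gamma)$-detached from $\mu$. We must bound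
$$\sum_{j\in J^*}t_j=\sum_{j\in J^*}\tau_jd_j=\sum_{j\in J^*}\ \sum_{C\ni j}w_Cd_j\tag{8}$$
by $\theta$. We sort the occurrences of $J^*$-edges in cycles into three groups and bound each group by $\theta/3$.

**Step 1: the first cut removes long walks, at a cost free of $R$.** Delete the $I_1$-edges from each cycle. A cycle with an $I_1$-edge breaks into segments that start and end at endpoints of $I_1$-edges, hence in $Z_1$. A cycle without $I_1$-edges is kept whole, as a closed segment. For a non-closed segment $s$ from $p$ to $q$ we have $f(p)-f(q)\le d(p,q)\le R$, so the left half of (6) gives $L(s)\le R+D_f(s)+E(s)$. If $L(s)\ge2R$, then $R\le\frac12L(s)$, and so $L(s)\le2(D_f(s)+E(s))$. For a closed segment $f(p)-f(q)=0$, and (6) gives $L(s)\le D_f(s)+E(s)$. Call $s$ *big* if it is closed or $L(s)\ge2R$. By (5),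
$$\sum_{s\text{ big}}w_sL(s)\le2\Big(\sum_j\tau_jD_f(j)+\sum_{I_2\cup I_3}a_id_i\Big)\le2(\varepsilon+2\kappa+2\kappa')\le10\kappa=\frac\theta3 .$$

**Step 2: the second cut leaves short walks, most of which are clean.** Delete the $I_2$-edges from each segment that is not big. Such a segment is non-closed, with endpoints in $Z_1\subset Z_2$ and $L<2R$. So we obtain subsegments $\sigma$ with both endpoints in $Z_2$, containing only $J$- and $I_3$-edges, with $L(\sigma)<2R$. Here $E(\sigma)=E_3(\sigma)$. Call $\sigma$ *bad* if $E_3(\sigma)+D_f(\sigma)\ge\gamma\rho/8$, and *good* otherwise. By Chebyshev's inequality and (5), the bad subsegments have total weight at most $\frac8{\gamma\rho}\big(\sum_{I_3}a_id_i+\sum_j\tau_jD_f(j)\big)$. Hence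
$$\sum_{\sigma\text{ bad}}w_\sigma L(\sigma)\le2R\cdot\frac8{\gamma\rho}(2\kappa'+\varepsilon)\le\frac{48R\kappa'}{\gamma\rho}\le\frac\theta3 ,$$
because $\varepsilon\le\kappa'\le\gamma\rho\theta/(144R)$. This is the place where $\kappa'$ had to be chosen after $R$.

**Step 3: for each pair of endpoints, one function $h$ controls all good walks carrying a $J^*$-edge.** For $z,z'\in Z_2$ let $G_{zz'}$ be the set of good subsegments from $z$ to $z'$ that contain at least one $J^*$-edge. Suppose $G_{zz'}\ne\emptyset$. Fix one $\sigma\in G_{zz'}$ and one $j\in\sigma\cap J^*$, and let $h\in B^*$ satisfy $h(\mu)\ge1-\varepsilon$ and $h(m_{u_jv_j})\le1-\gamma$. Then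
$$D_h(\sigma)\ge D_h(j)=d_j\big(1-h(m_{u_jv_j})\big)\ge\gamma d_j\ge\gamma\rho .$$
Let $\sigma'\in G_{zz'}$ be arbitrary. As both walks are good, $D_f(\sigma)+2E_3(\sigma)\le2\big(D_f(\sigma)+E_3(\sigma)\big)\le\frac{\gamma\rho}4$ and $2E_3(\sigma')\le\frac{\gamma\rho}4$. So (7) gives
$$D_h(\sigma')\ge\gamma\rho-\frac{\gamma\rho}4-\frac{\gamma\rho}4=\frac{\gamma\rho}2 .$$
Summing over $\sigma'$ and using (5),
$$\frac{\gamma\rho}2\sum_{\sigma'\in G_{zz'}}w_{\sigma'}\le\sum_{\sigma'\in G_{zz'}}w_{\sigma'}D_h(\sigma')\le1-h(\nu)\le1-h(\mu)+\varepsilon\le2\varepsilon .$$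
So the total weight of $G_{zz'}$ is at most $4\varepsilon/(\gamma\rho)$. There are at most $Q^2$ pairs $(z,z')$, and $L(\sigma)\le2R$ throughout, so
$$\sum_{z,z'}\ \sum_{\sigma\in G_{zz'}}w_\sigma L(\sigma)\le Q^2\cdot\frac{4\varepsilon}{\gamma\rho}\cdot2R=\frac{8RQ^2\varepsilon}{\gamma\rho}\le\frac\theta3 ,$$
because $\varepsilon\le\gamma\rho\theta/(24RQ^2)$.

**Step 4: adding up.** We check that the three groups cover (8). Only $I_1$- and $I_2$-edges were deleted. So each occurrence of a $J^*$-edge in a cycle lies in exactly one big segment, bad subsegment, or member of some $G_{zz'}$. Its contribution $w_Cd_j$ to (8) is part of $w_sL(s)$ for that piece $s$. Hence $\sum_{j\in J^*}t_j\le\frac\theta3+\frac\theta3+\frac\theta3=\theta$. $\square$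

## 6. Short molecules from the $\Delta$-property, and back

**Proof of Theorem 4.** Let $\mu$ be a $\Delta$-point, $\rho>0$ and $0<\theta<\frac12$. Let $\varepsilon$ be given by Theorem 5 for $\rho$, $\gamma=1$ and $\theta$; decreasing it, we may assume $\varepsilon\le\theta<1$. By Lemma 2 there is a finite convex combination $\nu=\sum t_jm_{u_jv_j}$ of elements of $V_\varepsilon$ with $\|\mu-\nu\|\le\varepsilon$. By (2), every $m_{u_jv_j}$ is $(\varepsilon,1)$-detached from $\mu$. So Theorem 5 says that the weight $T$ of the terms with $d(u_j,v_j)\ge\rho$ is at most $\theta$. Discard them and renormalize. By (1), the result $\nu'$ satisfies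
$$\|\mu-\nu'\|\le\varepsilon+2\theta\le3\theta,\qquad\nu'\in\mathrm{conv}\{m_{uv}\in V_\varepsilon\colon d(u,v)<\rho\}.\tag{9}$$
Letting $\theta\to0$ gives $\mu\in\overline{\mathrm{conv}}\{m_{uv}\colon0<d(u,v)<\rho\}$, and Lemma 1 gives a molecule shorter than $\rho$ in every slice of $S_X$ containing $\mu$. $\square$

The converse direction is the known result (i). It follows from a lemma that we prove for completeness.

**Lemma 9.** Let $\mu\in S_X$ and $\varepsilon>0$. There is $r>0$ such that $\|\mu-m_{uv}\|\ge2-\varepsilon$ whenever $0<d(u,v)<r$.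

*Proof.* The aim is to build $h\in B^*$ that almost norms $\mu$ and has slope $-1$ on the short pair. Let $\delta=\min(\varepsilon,1)/3$. Choose a finitely supported $\mu_1$ with $\|\mu-\mu_1\|\le\delta$ and $f\in S_{X^*}$ with $f(\mu)=1$, so $f(\mu_1)\ge1-\delta$. Let $N$ be the support of $\mu_1$ together with $0$. It has at least two points, since $\mu_1\ne0$. Let $r_0$ be the least distance between distinct points of $N$, and put $t=\delta r_0/4$, $r=\delta t/2$, $g=(1-\delta)f$. Let $0<d(u,v)<r$. We define a 1-Lipschitz function $\varphi$ on $N\cup\{u,v\}$ with $\varphi=g$ on $N$ and $\varphi(u)-\varphi(v)=-d(u,v)$.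

*Case 1: some $x\in N$ has distance less than $t$ to $u$ or to $v$.* As $d(u,v)<r\le t$, both $d(u,x)$ and $d(v,x)$ are less than $2t<r_0$, so neither $u$ nor $v$ lies in $N\setminus\{x\}$. Put $\varphi(w)=g(x)+d(w,u)-d(x,u)$ for $w\in\{x,u,v\}$ and $\varphi=g$ on $N$; the two definitions agree at $x$. Then $\varphi$ is 1-Lipschitz on $\{x,u,v\}$ and on $N$. For $w\in\{u,v\}$ and $y\in N\setminus\{x\}$ we have $2d(w,x)<4t=\delta r_0\le\delta d(x,y)$, hence
$$|\varphi(w)-\varphi(y)|\le d(w,x)+(1-\delta)d(x,y)\le d(x,y)-d(w,x)\le d(w,y).$$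
Clearly $\varphi(u)-\varphi(v)=-d(u,v)$.

*Case 2: $u$ and $v$ have distance at least $t$ from every point of $N$.* Put $\varphi=g$ on $N\cup\{u\}$ and $\varphi(v)=g(u)+d(u,v)$. For $y\in N$ we have $2d(u,v)<2r=\delta t\le\delta d(u,y)$, hence
$$|\varphi(v)-\varphi(y)|\le d(u,v)+(1-\delta)d(u,y)\le d(u,y)-d(u,v)\le d(v,y).$$

By McShane's theorem $\varphi$ extends to a 1-Lipschitz function $h$ on $M$, and $h(0)=g(0)=0$. Then $h(m_{uv})=-1$. Also $h(\mu)\ge h(\mu_1)-\delta=(1-\delta)f(\mu_1)-\delta\ge(1-\delta)^2-\delta\ge1-3\delta$. So $\|\mu-m_{uv}\|\ge2-3\delta\ge2-\varepsilon$. $\square$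

**Proof of Theorem 6.** We show (a)⇒(d)⇒(c)⇔(b)⇒(a) and (a)⇒(e)⇒(c).

**(a)⇒(d).** We show this with $\gamma=1$. Let $\varepsilon>0$ and $\varepsilon'=\min(\varepsilon,1)$. By Lemmas 2 and 1, every slice of $S_X$ containing $\mu$ meets $V_{\varepsilon'}$. By (2), the elements of $V_{\varepsilon'}$ are $(\varepsilon',1)$-detached, hence $(\varepsilon,1)$-detached.

**(d)⇒(c).** Fix $\rho>0$ and $0<\theta<\frac12$. Let $\varepsilon\le\theta$ be as in Theorem 5 for $\rho,\gamma,\theta$, and let $W$ be the set of molecules $(\varepsilon,\gamma)$-detached from $\mu$. By (d) and Lemma 1, $\mu\in\overline{\mathrm{conv}}\,W$. So there is a finite convex combination $\nu$ of elements of $W$ with $\|\mu-\nu\|\le\varepsilon$. By Theorem 5, its weight on molecules of length at least $\rho$ is at most $\theta$. Discarding these and using (1), we get a convex combination of molecules shorter than $\rho$ at distance at most $\varepsilon+2\theta\le3\theta$ from $\mu$. Let $\theta\to0$.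

**(c)⇔(b).** This is Lemma 1 with $A=\{m_{uv}\colon0<d(u,v)<\rho\}$, for each $\rho>0$.

**(b)⇒(a).** This is (i). Let $S$ be a slice of $B_X$ containing $\mu$ and $\varepsilon>0$, and take $r$ from Lemma 9. By (b), the slice $S\cap S_X$ of $S_X$ contains some $m_{uv}$ with $d(u,v)<r$, and then $\|\mu-m_{uv}\|\ge2-\varepsilon$.

**(a)⇒(e).** Use (9) with $\rho=\eta$ and $\theta<\frac12$ so small that $3\theta<\eta$. Then $\varepsilon\le\theta<\eta$, so $\|\mu-m_{uv}\|\ge2-\varepsilon>2-\eta$ for the molecules in $\nu'$.

**(e)⇒(c).** Given $\rho$, apply (e) with $\eta\le\rho$ and let $\eta\to0$. $\square$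

**Corollary 10.** The set of $\Delta$-points of $\mathcal F(M)$ equals $S_X\cap K$, where $K=\bigcap_{\rho>0}\overline{\mathrm{conv}}\{m_{uv}\colon0<d(u,v)<\rho\}$ is closed, convex and symmetric. In particular, it is norm-closed, and every norm-one element of its closed convex hull is a $\Delta$-point.

*Proof.* The equality is (a)⇔(c). Each set in the intersection is closed and convex, and it is symmetric because $-m_{uv}=m_{vu}$. The closed convex hull of $S_X\cap K$ lies in $K$. $\square$

**Corollary 11.** If $\inf\{d(u,v)\colon u\ne v\}>0$, then $\mathcal F(M)$ has no $\Delta$-points.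

*Proof.* For small $\rho$ there are no molecules with $d(u,v)<\rho$, so (c) fails for every $\mu$. $\square$

**Remark.** By (d), the requirement "distance almost $2$" can be weakened: it suffices that some $h$ almost norming $\mu$ satisfies $h(m)\le1-\gamma$, for one fixed $\gamma>0$, however small. The value $\gamma=0$ would not do. Taking $h\in S_{X^*}$ with $h(\mu)=1$, every molecule $m$ satisfies $h(m)\le1$, so the condition with $\gamma=0$ holds for every $\mu\in S_X$. By Corollary 11, however, the space of Example A has no $\Delta$-points.
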